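\title{Gaussian fluctuations of the log-likelihood ratio in the spiked rectangular model}

\begin{abstract}
We observe an $N\times M$ matrix $Y=\sqrt{\beta/N}\,u^*v^{*\top}+W$, where $W$ has independent standard Gaussian entries and $u^*,v^*$ have i.i.d.\ centered coordinates of unit variance, bounded for $u^*$ and bounded or Gaussian for $v^*$. Let $L$ be the likelihood ratio of this model against pure noise, and let $M/N\to\alpha$. We prove that in the interior of the region where the replica-symmetric formula for $\lim\frac1N\mathbb{E}\log L$ vanishes, $\log L$ is asymptotically normal with variance $-\frac12\log(1-\alpha\beta^2)$ and mean $\pm\frac14\log(1-\alpha\beta^2)$, the plus sign under the null and the minus sign under the alternative. The Kullback--Leibler divergence is convex in the number of columns, and this forces the overlap of two posterior samples of $u^*$ to vanish. A second moment truncated on an event in $Y$ is then sharp, and asymptotically Gaussian cycle statistics identify the limit.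 We also obtain the limits of the total variation distance, of the Kullback--Leibler divergence and of the squared norm of the posterior mean.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{The model}

Let $\mu$ and $\nu$ be probability measures on $\mathbb{R}$ with mean zero and variance one. Throughout, $\mu$ is supported in a bounded interval $[-K,K]$ (so $K\ge1$), and $\nu$ is either supported in a bounded interval $[-K',K']$ or equal to $\mathcal{N}(0,1)$. For integers $N,M\ge1$ and $\beta\ge0$ we observe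
\[
Y=\sqrt{\beta/N}\;u^*v^{*\top}+W\in\mathbb{R}^{N\times M},
\]
where $u^*\sim\mu^{\otimes N}$, $v^*\sim\nu^{\otimes M}$ and $W$, which has i.i.d.\ $\mathcal{N}(0,1)$ entries, are independent. We write $\mathbb{P}_\beta$ for the law of $Y$ and $\mathbb{E}_\beta$ for the corresponding expectation; $\mathbb{P}_0$ is the law of pure noise. Each entry of the rank-one term has size $N^{-1/2}$ and is invisible on its own, but its operator norm is about $\sqrt{\beta M}$, comparable to the length $\sqrt N$ of a column of $W$ when $M$ and $N$ are comparable. All limits are taken as $N\to\infty$ with $M/N\to\alpha\in(0,\infty)$.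

How well can one tell $\mathbb{P}_\beta$ from $\mathbb{P}_0$? The answer is contained in the likelihood ratio
\begin{gather*}
L=L(Y;\beta)=\frac{d\mathbb{P}_\beta}{d\mathbb{P}_0}(Y)=\int e^{H(u,v)}\,d\mu^{\otimes N}(u)\,d\nu^{\otimes M}(v),\\
H(u,v)=\sum_{i\le N,\,j\le M}\Big[\sqrt{\tfrac\beta N}\,Y_{ij}u_iv_j-\tfrac{\beta}{2N}u_i^2v_j^2\Big].
\end{gather*}
For instance, the total variation distance $\mathrm{TV}(\mathbb{P}_\beta,\mathbb{P}_0)=\sup_{\mathcal{A}}|\mathbb{P}_\beta(\mathcal{A})-\mathbb{P}_0(\mathcal{A})|$ equals $\mathbb{E}_0(1-L)_+$, and $1-\mathrm{TV}=\mathbb{E}_0\min(1,L)$ is the smallest sum of the two error probabilities of a test.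

\subsection{The first-order size of $\log L$}

Recall that $\mathrm{KL}(P\|Q)=\mathbb{E}_P\log\frac{dP}{dQ}\in[0,\infty]$, and put
\[
D_{N,M}=\mathrm{KL}(\mathbb{P}_\beta\|\mathbb{P}_0)=\mathbb{E}_\beta\log L .
\]
Its order-$N$ term is described by scalar versions of the same problem. For $\rho\in\{\mu,\nu\}$ and $r\ge0$ let
\[
\psi_\rho(r)=\mathbb{E}\log\int\exp\Big(\sqrt r\,zx+r\,xx^*-\tfrac r2x^2\Big)\,d\rho(x),\qquad x^*\sim\rho,\ z\sim\mathcal{N}(0,1)\text{ independent}.
\]
With $y=\sqrt r\,x^*+z$, the integral is $\ell_r(y)=\int\exp(\sqrt r\,yx-\frac r2x^2)\,d\rho(x)$, the density of the law of $y$ with respect to $\mathcal{N}(0,1)$. So $\psi_\rho(r)$ is the divergence of a one-dimensional noisy observation of $x^*$ from pure noise; in particular $\psi_\rho\ge0$ and $\psi_\rho(0)=0$. The replica-symmetric potential and formula are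
\begin{gather*}
F(\alpha,\beta,q_u,q_v)=\psi_\mu(\beta q_v)+\alpha\,\psi_\nu(\beta q_u)-\frac{\beta q_uq_v}2,\\
\phi_{\mathrm{RS}}(\alpha,\beta)=\sup_{q_v\ge0}\,\inf_{q_u\ge0}F(\alpha,\beta,q_u,q_v).
\end{gather*}
The choice $q_v=0$ shows that $\phi_{\mathrm{RS}}\ge0$. Let $\Gamma=\{(\alpha,\beta)\in\mathbb{R}_+^2:\phi_{\mathrm{RS}}(\alpha,\beta)=0\}$. Two facts are known under our assumptions on $\mu$ and $\nu$, and we use them without proof:
\begin{itemize}
\item[(F1)] $\frac1ND_{N,M}\to\phi_{\mathrm{RS}}(\alpha,\beta)$ whenever $M/N\to\alpha$;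
\item[(F2)] $\Gamma\subseteq\{(\alpha,\beta):\alpha\beta^2\le1\}$.
\end{itemize}
On $\Gamma$ the term of order $N$ in $\mathbb{E}_\beta\log L$ is absent, and one asks what remains. Let $\Gamma'$ be the interior of $\Gamma$ in $\mathbb{R}^2$, so that its points have $\alpha>0$ and $\beta>0$, and let $\rightsquigarrow$ denote convergence in distribution. The following problem comes from El Alaoui and Jordan \cite{EJ}: \emph{is it true, for every pair $(\mu,\nu)$ as above and every $(\alpha,\beta)\in\Gamma'$, that}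
\begin{equation}\label{eq:question}
\log L(Y;\beta)\rightsquigarrow\mathcal{N}\Big(\pm\tfrac14\log(1-\alpha\beta^2),\,-\tfrac12\log(1-\alpha\beta^2)\Big),
\end{equation}
\emph{with the plus sign under $\mathbb{P}_0$ and the minus sign under $\mathbb{P}_\beta$?} We prove that it is.

\subsection{Results}

Our proof moves in the direction of $\alpha$ at fixed $\beta$. For $\beta>0$ put $\alpha_c(\beta)=\sup\{\alpha:(\alpha,\beta)\in\Gamma\}$.

\begin{lemma}\label{lem:shape}
Let $\beta>0$. Then $0<\alpha_c(\beta)\le\beta^{-2}$, and $(\alpha,\beta)\in\Gamma$ for $0\le\alpha<\alpha_c(\beta)$. If $\psi_\mu(r)\le ar^2$ and $\psi_\nu(r)\le br^2$ for all $r\ge0$, then $\alpha_c(\beta)\ge1/(16ab\beta^2)$. One may take $a=K^4/2$, and $b=K'^4/2$ or $b=1/4$ according as $\nu$ is bounded or Gaussian.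
\end{lemma}

\begin{proof}
For $\alpha>0$ the choice $q_u=q_v/(4\alpha b\beta)$ gives $F\le q_v^2\big(a\beta^2-\frac1{16\alpha b}\big)$, so $\phi_{\mathrm{RS}}(\alpha,\beta)=0$ when $16ab\,\alpha\beta^2\le1$. By Jensen's inequality, $\psi_\rho(r)\le\log\mathbb{E}\,\ell_r(y)=\log\mathbb{E}\,\ell_r(z)^2=\log\mathbb{E}e^{rxx'}$ with $x,x'\sim\rho$ independent. A centered variable $\xi$ with $|\xi|\le B$ satisfies $\log\mathbb{E}e^{r\xi}\le r^2B^2/2$ (Hoeffding's lemma), which gives $a$, and $b$ for bounded $\nu$. For Gaussian $\nu$, $y\sim\mathcal{N}(0,1+r)$ and $\psi_\nu(r)=\frac12(r-\log(1+r))\le r^2/4$. The upper bound on $\alpha_c$ is (F2). Finally $\psi_\nu\ge0$ makes $F$, hence $\phi_{\mathrm{RS}}$, nondecreasing in $\alpha$; as $\phi_{\mathrm{RS}}\ge0$, a zero at some $\alpha'$ forces zeros at all $\alpha\le\alpha'$.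
\end{proof}

Thus $0<\alpha<\alpha_c(\beta)$ implies $\alpha\beta^2<1$, and for such $(\alpha,\beta)$ we set
\[
\sigma^2=-\tfrac12\log(1-\alpha\beta^2)>0 .
\]

\begin{theorem}\label{thm:main}
Let $\beta>0$ and $0<\alpha<\alpha_c(\beta)$. Then $\alpha\beta^2<1$, and $\log L\rightsquigarrow\mathcal{N}(-\frac{\sigma^2}2,\sigma^2)$ under $\mathbb{P}_0$ and $\log L\rightsquigarrow\mathcal{N}(+\frac{\sigma^2}2,\sigma^2)$ under $\mathbb{P}_\beta$.
\end{theorem}

This proves \eqref{eq:question}: a point $(\alpha,\beta)\in\Gamma'$ has $(\alpha+\eta,\beta)\in\Gamma$ for some $\eta>0$, so $0<\alpha<\alpha_c(\beta)$, and $-\frac{\sigma^2}2=\frac14\log(1-\alpha\beta^2)$.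

The second theorem collects complements. By Bayes' rule, under $\mathbb{P}_\beta$ the conditional law of $u^*$ given $Y$ is
\[
\pi_Y(du)=\frac1L\Big(\int e^{H(u,v)}\,d\nu^{\otimes M}(v)\Big)\,d\mu^{\otimes N}(u).
\]
This formula makes sense for every matrix $Y$. We write $\langle\cdot\rangle$ for the average over two independent samples $u^1,u^2\sim\pi_Y$, and $R=\frac1Nu^1\cdot u^2\in[-K^2,K^2]$ for their \emph{overlap}. The sequences $\mathbb{P}_\beta,\mathbb{P}_0$ are \emph{mutually contiguous} if, for events $\mathcal{A}_N$, $\mathbb{P}_\beta(\mathcal{A}_N)\to0$ holds exactly when $\mathbb{P}_0(\mathcal{A}_N)\to0$. Let $\Phi$ be the standard normal distribution function and $\operatorname{erf}(x)=\frac2{\sqrt\pi}\int_0^xe^{-t^2}dt$.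

\begin{theorem}\label{thm:comp}
Let $\beta>0$.
\begin{enumerate}
\item[(i)] If $0<\alpha<\alpha_c(\beta)$, then $\mathbb{P}_\beta$ and $\mathbb{P}_0$ are mutually contiguous and
\[
\mathrm{TV}(\mathbb{P}_\beta,\mathbb{P}_0)\to\Phi(\tfrac\sigma2)-\Phi(-\tfrac\sigma2)=\operatorname{erf}\Big(\tfrac14\sqrt{-\log(1-\alpha\beta^2)}\Big)<1 .
\]
\item[(ii)] If $0<\alpha<\alpha_c(\beta)$, then $\mathrm{KL}(\mathbb{P}_\beta\|\mathbb{P}_0)\to-\frac14\log(1-\alpha\beta^2)$ and $\mathbb{E}_\beta\langle R^2\rangle=O(1/N)$.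
\item[(iii)] If $(\alpha,\beta)\in\Gamma'$, then $\frac1N\mathbb{E}_\beta\big\|\mathbb{E}[u^*v^{*\top}\mid Y]\big\|_F^2\to\dfrac{\alpha\beta}{1-\alpha\beta^2}$.
\item[(iv)] If $\alpha>0$ and $(\alpha,\beta)\notin\Gamma$ (in particular if $\alpha>\alpha_c(\beta)$), then $\mathrm{TV}(\mathbb{P}_\beta,\mathbb{P}_0)\to1$, $\log L\to-\infty$ in $\mathbb{P}_0$-probability, and $\frac1N\log L\to\phi_{\mathrm{RS}}(\alpha,\beta)>0$ in $\mathbb{P}_\beta$-probability.
\end{enumerate}
\end{theorem}

For fixed $\beta$, parts (i) and (iv) cover every $\alpha>0$ except $\alpha=\alpha_c(\beta)$ when that point lies in $\Gamma$; nothing is claimed there.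

\subsection{Plan and conventions}

Section~\ref{sec:first} computes the second moment of $L$ and the law of the simplest test statistic; these suggest the answer and show the obstacle. Theorem~\ref{thm:main} is proved in Sections~\ref{sec:overlap}--\ref{sec:limit}, and Theorem~\ref{thm:comp} in Sections~\ref{sec:limit}--\ref{sec:KL}.

Constants $C$ and those implicit in $O(\cdot)$ do not depend on $N$, and $C$ may change from line to line. We use three standard facts on weak convergence. If $Z_N\rightsquigarrow Z$ and $(Z_N)$ is uniformly integrable, which holds if it is bounded in $L^\kappa$ for some $\kappa>1$, then $\mathbb{E}Z_N\to\mathbb{E}Z$. If $Z_N\rightsquigarrow Z$ and $Z_N\ge-C$, then $\mathbb{E}Z\le\liminf\mathbb{E}Z_N$ (Fatou). If $Z_N\rightsquigarrow Z$ and $Z_N'\to s$ in probability for a constant $s$, then $Z_N+Z_N'\rightsquigarrow Z+s$ (Slutsky).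

\section{Two first computations}\label{sec:first}

\subsection{The second moment}

Suppose that $L\rightsquigarrow e^G$ under $\mathbb{P}_0$ with $G\sim\mathcal{N}(m,s^2)$, and that the first two moments converge. Then $\mathbb{E}_0L=1$ forces $m=-s^2/2$, and $\mathbb{E}_0L^2\to\mathbb{E}e^{2G}=e^{s^2}$. So the limit of the second moment predicts the whole law. The second moment is explicit, even with a function of the overlap inserted. Let
\[
g(s)=\log\mathbb{E}e^{sxx'}\in[0,\infty],\qquad x,x'\sim\nu\text{ independent}.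
\]
If $\nu$ is bounded, $g$ is smooth on $\mathbb{R}$. If $\nu$ is Gaussian, $\mathbb{E}e^{sxx'}=\mathbb{E}e^{s^2x^2/2}$, so $g(s)=-\frac12\log(1-s^2)$ for $|s|<1$ and $g(s)=\infty$ otherwise. In both cases $g(0)=0$, $g'(0)=\mathbb{E}xx'=0$ and $g''(0)=\mathbb{E}x^2x'^2=1$, so
\begin{equation}\label{eq:g}
g(s)=\tfrac12s^2(1+o(1))\qquad(s\to0).
\end{equation}

\begin{lemma}\label{lem:identity}
Let $\mathcal{I}\subseteq\mathbb{R}$ be a Borel set, let $u,u'\sim\mu^{\otimes N}$ be independent, and put $R_0=\frac1Nu\cdot u'$. Then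
\[
\mathbb{E}_0\big[L^2\langle\mathbf{1}_{R\in\mathcal{I}}\rangle\big]=\mathbb{E}\big[e^{Mg(\beta R_0)};\,R_0\in\mathcal{I}\big].
\]
\end{lemma}

\begin{proof}
By the definition of $\pi_Y$, $L^2\langle\mathbf{1}_{R\in\mathcal{I}}\rangle$ is the integral of $e^{H(u,v)+H(u',v')}\mathbf{1}_{R_0\in\mathcal{I}}$ over two independent copies $(u,v),(u',v')$ of the prior. By Tonelli's theorem we may integrate over $Y=W$ first. For $z\sim\mathcal{N}(0,1)$ we have $\mathbb{E}\exp\big((\theta+\theta')z-\frac12\theta^2-\frac12\theta'^2\big)=e^{\theta\theta'}$; with $\theta=\sqrt{\beta/N}u_iv_j$ and $\theta'=\sqrt{\beta/N}u'_iv'_j$ the product over all entries is $\exp\big(\frac\beta N(u\cdot u')(v\cdot v')\big)=\prod_j\exp(\beta R_0v_jv_j')$. Integrating over $v,v'$ gives $e^{Mg(\beta R_0)}$.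
\end{proof}

Take $\mathcal{I}=\mathbb{R}$. Under the prior, $\sqrt NR_0\rightsquigarrow Z\sim\mathcal{N}(0,1)$ by the central limit theorem, and \eqref{eq:g} gives $Mg(\beta R_0)\rightsquigarrow\frac12\alpha\beta^2Z^2$. If typical overlaps dominated the expectation, then $\mathbb{E}_0L^2$ would converge to $\mathbb{E}e^{\alpha\beta^2Z^2/2}=(1-\alpha\beta^2)^{-1/2}$, and $e^{s^2}=(1-\alpha\beta^2)^{-1/2}$ means $s^2=\sigma^2$. This is the guess \eqref{eq:question}. But overlaps of order one, although exponentially rare under the prior, carry an exponentially large or infinite weight.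

\begin{example}\label{ex:infinite}
Let $\mu$ be uniform on $\{-1,1\}$ and $\nu=\mathcal{N}(0,1)$. Lemma~\ref{lem:shape} with $a=\frac12$, $b=\frac14$ shows that $\Gamma'$ contains all $\alpha,\beta>0$ with $\alpha\beta^2<\frac12$. If $\beta\ge1$, then $R_0=1$ has probability $2^{-N}$ and $g(\beta)=\infty$, so $\mathbb{E}_0L^2=\infty$ for all $N,M$. At $(\alpha,\beta)=(\frac14,1)\in\Gamma'$ the plain second moment says nothing.
\end{example}

The second moment must therefore be truncated to small overlaps, and we must show that the truncation loses nothing. This is where $\phi_{\mathrm{RS}}=0$ will be used.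

\subsection{The Frobenius norm}

A bound on the second moment does not identify a limit law; for that we look for statistics that distinguish $\mathbb{P}_\beta$ from $\mathbb{P}_0$. The simplest is
\[
X_1(Y)=\frac\beta N\sum_{i,j}\frac{Y_{ij}^2-1}2=\frac\beta{2N}\big(\|Y\|_F^2-NM\big).
\]
Under $\mathbb{P}_0$ the $NM$ summands are i.i.d., centered, with variance $\frac12$, so $X_1\rightsquigarrow G_1\sim\mathcal{N}(0,s_1^2)$ with $s_1^2=\frac12\alpha\beta^2$. Under $\mathbb{P}_\beta$ write $Y=S+W$ with $S_{ij}=\sqrt{\beta/N}\,u^*_iv^*_j$. Then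
\[
X_1(Y)-X_1(W)=\frac\beta N\sum_{i,j}S_{ij}W_{ij}+\frac{\beta^2}{2N^2}|u^*|^2|v^*|^2 .
\]
The first term has second moment $\frac{\beta^2}{N^2}\sum_{i,j}\mathbb{E}S_{ij}^2=\frac{\beta^3M}{N^2}\to0$, and the second tends to $\frac12\alpha\beta^2$ by the law of large numbers. Hence
\begin{equation}\label{eq:shift1}
X_1(Y)-X_1(W)\to s_1^2\quad\text{in probability},
\end{equation}
and $X_1\rightsquigarrow G_1+s_1^2$ under $\mathbb{P}_\beta$: the shift of the mean equals the variance.

The density of $\mathcal{N}(s^2,s^2)$ with respect to $\mathcal{N}(0,s^2)$ is $e^{x-s^2/2}$, whose second moment under $\mathcal{N}(0,s^2)$ is $e^{s^2}$. So in the limit the likelihood ratio of an observer who sees only $X_1$ is $\exp(G_1-\frac12s_1^2)$, a lognormal variable with second moment $e^{s_1^2}$. The number $s_1^2$ is the first term of the series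
\[
\sigma^2=-\frac12\log(1-\alpha\beta^2)=\sum_{k\ge1}\frac{(\alpha\beta^2)^k}{2k}.
\]
The proof finds one asymptotically independent statistic $X_k$ for each term. An observer who sees $X_1,\dots,X_m$ has a lognormal likelihood ratio whose second moment approaches $e^{\sigma^2}$ as $m\to\infty$. If the second moment of the limit of $L$ is at most $e^{\sigma^2}$, no room is left for any other randomness in that limit.

\section{Convexity in the number of columns}\label{sec:overlap}

Fix $\beta>0$ and write $r_{N,M}=\mathbb{E}_\beta\langle R^2\rangle$. We want $r_{N,M}\to0$, and all we know is that $D_{N,\hat M}=o(N)$ as long as $\hat M/N$ stays below $\alpha_c(\beta)$. The link is the divergence contributed by one more column. If the first $M$ columns have revealed something about $u^*$, then the next column has visibly larger variance in the revealed directions; and later columns contribute at least as much, because the observer knows more. Order $N$ further columns with a contribution bounded below would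 make the divergence of order $N$.

The scaling $\sqrt{\beta/N}$ does not depend on $M$, so for fixed $N$ all models live on one space: let $y_j=\sqrt{\beta/N}\,v_j^*u^*+w_j$, $j\ge1$, with $v_j^*\sim\nu$ and $w_j\sim\gamma_N=\mathcal{N}(0,I_N)$ independent. The sequence $(y_j)$ is exchangeable, and $(y_1,\dots,y_M)$ has law $\mathbb{P}_\beta$. We use three properties of the divergence.
\begin{itemize}
\item \emph{Chain rule.} If $P$ is the law of $(y,y')$, with marginal $P_y$ and conditional law $P(y'\mid y)$, then $\mathrm{KL}(P\|Q\otimes Q')=\mathrm{KL}(P_y\|Q)+\mathbb{E}\,\mathrm{KL}(P(y'\mid y)\|Q')$.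
\item \emph{Convexity.} If $P=\int P_t\,d\rho(t)$ is a mixture, then $\mathrm{KL}(P\|Q)\le\int\mathrm{KL}(P_t\|Q)\,d\rho(t)$.
\item \emph{Donsker--Varadhan bound.} If $f\ge0$, $\mathbb{E}_Qe^f<\infty$ and $\mathbb{E}_Pf<\infty$, then $\mathrm{KL}(P\|Q)\ge\mathbb{E}_Pf-\log\mathbb{E}_Qe^f$.
\end{itemize}
The law $\mathbb{P}_\beta$ is a mixture of shifts of $\mathbb{P}_0$ by $S=\sqrt{\beta/N}u^*v^{*\top}$, each with divergence $\frac12\|S\|_F^2$, so convexity gives $D_{N,M}\le\frac12\mathbb{E}\|S\|_F^2=\frac{\beta M}2<\infty$. Since $\mathbb{P}_0=\gamma_N^{\otimes M}$ is a product, the chain rule gives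
\[
\Delta_{N,M}:=D_{N,M+1}-D_{N,M}=\mathbb{E}\,\mathrm{KL}\big(P(y_{M+1}\mid y_1,\dots,y_M)\,\big\|\,\gamma_N\big)\ge0 .
\]

\begin{lemma}\label{lem:convex}
$\Delta_{N,M}$ is nondecreasing in $M$. Consequently $\Delta_{N,M}\le D_{N,M'}/(M'-M)$ for $M'>M$.
\end{lemma}

\begin{proof}
By exchangeability, $(y_1,\dots,y_{M-1},y_M)$ and $(y_1,\dots,y_{M-1},y_{M+1})$ have the same law, so $\Delta_{N,M-1}=\mathbb{E}\,\mathrm{KL}(P(y_{M+1}\mid y_1,\dots,y_{M-1})\|\gamma_N)$. The law $P(y_{M+1}\mid y_1,\dots,y_{M-1})$ is the mixture of the laws $P(y_{M+1}\mid y_1,\dots,y_M)$ over the conditional law of $y_M$ given $y_1,\dots,y_{M-1}$. Convexity gives $\Delta_{N,M-1}\le\Delta_{N,M}$. Then $(M'-M)\Delta_{N,M}\le\sum_{m=M}^{M'-1}\Delta_{N,m}=D_{N,M'}-D_{N,M}\le D_{N,M'}$.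
\end{proof}

\begin{example}\label{ex:N1}
Let $N=1$, with $\mu$ and $\nu$ as in Example~\ref{ex:infinite}. Here $u^*=\pm1$ is known up to sign and $R^2=1$. Given $u^*$, the columns are i.i.d.\ $\mathcal{N}(0,1+\beta)$, so every column contributes $\Delta_{1,M}=\frac12(\beta-\log(1+\beta))$, which is $\frac{\beta^2}4(1+o(1))$ as $\beta\to0$. The divergence comes only from the excess variance in the known direction.
\end{example}

In general, given $Y=(y_1,\dots,y_M)$, the column $y_{M+1}$ has the law of $\sqrt{\beta/N}\,xu+w$ with $u\sim\pi_Y$, $x\sim\nu$, $w\sim\gamma_N$ independent. Its second-moment matrix is $I+\beta A$, where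
\begin{equation}\label{eq:A}
A=\tfrac1N\langle u^1u^{1\top}\rangle\succeq0,\qquad\operatorname{tr}A\le K^2,\qquad\operatorname{tr}A^2=\frac1{N^2}\sum_{i,i'}\langle u^1_iu^1_{i'}\rangle\langle u^2_iu^2_{i'}\rangle=\langle R^2\rangle .
\end{equation}
If this conditional law were Gaussian, Example~\ref{ex:N1} applied in each eigendirection of $A$ would give the divergence $\frac12\sum_\lambda(\beta\lambda-\log(1+\beta\lambda))$, of the order of $\operatorname{tr}A^2$. It is not Gaussian, but the Donsker--Varadhan bound with a quadratic test function uses only the second-moment matrix.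

\begin{lemma}\label{lem:lower}
Let $t=\min(\frac\beta4,\frac1{4K^2})$ and $c=\frac{t\beta}2$. Then $\Delta_{N,M}\ge c\,r_{N,M}$ for all $N,M$.
\end{lemma}

\begin{proof}
Fix $Y$, let $P$ be the conditional law of $y_{M+1}$, and let $f(y)=t\,y^\top Ay\ge0$. Then $\mathbb{E}_Pf=t\operatorname{tr}(A(I+\beta A))=t\operatorname{tr}A+t\beta\operatorname{tr}A^2$. The eigenvalues $\lambda$ of $A$ lie in $[0,K^2]$ by \eqref{eq:A}, so $2t\lambda\le\frac12$; this is where the boundedness of $\mu$ enters. For $x\in[0,\frac12]$ we have $-\log(1-x)\le x+\frac{x^2}{2(1-x)}\le x+x^2$. Hence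
\[
\log\mathbb{E}_{\gamma_N}e^f=-\frac12\sum_\lambda\log(1-2t\lambda)\le t\operatorname{tr}A+2t^2\operatorname{tr}A^2 .
\]
So $\mathrm{KL}(P\|\gamma_N)\ge t(\beta-2t)\operatorname{tr}A^2\ge\frac{t\beta}2\langle R^2\rangle$. Take expectations.
\end{proof}

The two lemmas give the inequality on which the paper rests:
\begin{equation}\label{eq:key}
r_{N,M}\le\frac{D_{N,M'}}{c\,(M'-M)}\qquad\text{for all }N\text{ and all }M'>M .
\end{equation}

\begin{proposition}\label{prop:overlap}
If $0<\alpha<\alpha_c(\beta)$ and $M/N\to\alpha$, then $r_{N,M}\to0$.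
\end{proposition}

\begin{proof}
Choose $\hat\alpha\in(\alpha,\alpha_c(\beta))$ and $M'=\lceil\hat\alpha N\rceil$. Then $(M'-M)/N\to\hat\alpha-\alpha>0$, and $D_{N,M'}/N\to\phi_{\mathrm{RS}}(\hat\alpha,\beta)=0$ by (F1) and Lemma~\ref{lem:shape}. Apply \eqref{eq:key}.
\end{proof}

The strict inequality $\alpha<\alpha_c(\beta)$ provides the extra columns. At $\alpha=\alpha_c(\beta)$ there is no admissible $\hat\alpha$, and the argument gives nothing.

\section{The truncated second moment}\label{sec:second}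

We first show that small overlaps contribute exactly the amount predicted in Section~\ref{sec:first}. For $\varepsilon>0$ let $B_{N,M}(\varepsilon)=\mathbb{E}_0\big[L^2\langle\mathbf{1}_{|R|\le\varepsilon}\rangle\big]$.

\begin{lemma}\label{lem:B}
If $\alpha>0$ and $\alpha\beta^2<1$, there is $\varepsilon_0>0$ such that $B_{N,M}(\varepsilon)\to(1-\alpha\beta^2)^{-1/2}$ whenever $M/N\to\alpha$ and $0<\varepsilon\le\varepsilon_0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:identity}, $B_{N,M}(\varepsilon)=\mathbb{E}Z_N$ with $Z_N=e^{Mg(\beta R_0)}\mathbf{1}_{|R_0|\le\varepsilon}$. The variable $NR_0$ is a sum of $N$ i.i.d.\ centered variables $u_iu_i'$ of variance one, bounded by $K^2$. So $\sqrt NR_0\rightsquigarrow Z$, $R_0\to0$ in probability, and by \eqref{eq:g} $Z_N\rightsquigarrow e^{\alpha\beta^2Z^2/2}$, whose mean is $(1-\alpha\beta^2)^{-1/2}$. It remains to bound $Z_N$ in $L^\kappa$ for some $\kappa>1$. The weight grows like $e^{\alpha\beta^2Nx^2/2}$ at $|R_0|=x$, so we need a tail bound for $R_0$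 with exponent arbitrarily close to $Nx^2/2$ for small $x$. Bernstein's inequality gives one: for $x\ge0$,
\[
\mathbb{P}(|R_0|\ge x)\le2\exp\Big(-\frac{Nx^2}{2(1+K^2x/3)}\Big).
\]
Fix $\alpha\beta^2<\theta_1<\theta<1$. By \eqref{eq:g}, since $\beta^2<\theta_1/\alpha$, we can choose $\varepsilon_0>0$ with $g(\beta x)\le\frac{\theta_1}\alpha\frac{x^2}2$ for $|x|\le\varepsilon_0$ and $\theta(1+K^2\varepsilon_0/3)<1$. Choose $\kappa>1$ with $\tau:=(1+K^2\varepsilon_0/3)^{-1}-\kappa\theta>0$. For $N$ large, $M\theta_1/\alpha\le N\theta$, so $Z_N^\kappa\le h(\min(|R_0|,\varepsilon))$ with $h(x)=e^{\kappa\theta Nx^2/2}$. Since $h(\min(|R_0|,\varepsilon))=1+\int_0^\varepsilon h'(x)\mathbf{1}_{|R_0|\ge x}\,dx$,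
\[
\mathbb{E}Z_N^\kappa\le1+\int_0^\varepsilon\kappa\theta Nx\,e^{\kappa\theta Nx^2/2}\,\mathbb{P}(|R_0|\ge x)\,dx\le1+2\kappa\theta\int_0^\infty Nx\,e^{-\tau Nx^2/2}dx=1+\frac{2\kappa\theta}\tau.\qedhere
\]
\end{proof}

The quantity $B_{N,M}(\varepsilon)$ is not the second moment of a function of $Y$, since the constraint couples the two copies. We turn it into one by keeping only those $Y$ for which the constraint holds with posterior probability close to one. For $\varepsilon>0$ and $0<\delta<1$ let
\[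
\mathcal{G}(\varepsilon,\delta)=\big\{Y:\langle\mathbf{1}_{|R|>\varepsilon}\rangle\le\delta\big\}.
\]
Markov's inequality, used twice, and the bound $\langle\mathbf{1}_{|R|\le\varepsilon}\rangle\ge1-\delta$ on $\mathcal{G}(\varepsilon,\delta)$ give
\begin{equation}\label{eq:trunc}
\mathbb{P}_\beta\big(\mathcal{G}(\varepsilon,\delta)^c\big)\le\frac{r_{N,M}}{\varepsilon^2\delta},\qquad\mathbb{E}_0\big[L^2;\mathcal{G}(\varepsilon,\delta)\big]\le\frac{B_{N,M}(\varepsilon)}{1-\delta}.
\end{equation}

\begin{proposition}\label{prop:trunc}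
Let $0<\alpha<\alpha_c(\beta)$ and $M/N\to\alpha$. There are events $\mathcal{G}_N$ such that $\tilde L=L\mathbf{1}_{\mathcal{G}_N}$ satisfies
\[
\mathbb{E}_0|L-\tilde L|=\mathbb{P}_\beta(\mathcal{G}_N^c)\to0,\qquad\limsup_N\mathbb{E}_0\tilde L^2\le e^{\sigma^2}.
\]
\end{proposition}

\begin{proof}
Let $\delta_N=r_{N,M}^{1/2}+\frac1N$, which tends to $0$ by Proposition~\ref{prop:overlap}, and $\mathcal{G}_N=\mathcal{G}(\varepsilon_0,\delta_N)$ with $\varepsilon_0$ from Lemma~\ref{lem:B}. The equality is $\mathbb{E}_0[L;\mathcal{G}_N^c]=\mathbb{P}_\beta(\mathcal{G}_N^c)$, which is at most $r_{N,M}^{1/2}/\varepsilon_0^2$ by \eqref{eq:trunc}. The second claim follows from \eqref{eq:trunc}, Lemma~\ref{lem:B} and $e^{\sigma^2}=(1-\alpha\beta^2)^{-1/2}$.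
\end{proof}

The identity $\mathbb{E}_0|L-\tilde L|=\mathbb{P}_\beta(\mathcal{G}_N^c)$ explains why information on the overlap under $\mathbb{P}_\beta$, where $\pi_Y$ is a true posterior, is what is needed to truncate $L$ under $\mathbb{P}_0$.

\section{Cycle statistics}\label{sec:cycles}

\subsection{Definition}

Regard the entries $Y_e$, $e=(i,j)$, as weights on the edges of the complete bipartite graph $K_{N,M}$. To see which statistics to use, expand formally $e^{\theta y-\theta^2/2}=1+\theta y+\theta^2\frac{y^2-1}2+\cdots$ in each factor of $e^H$, with $\theta=\sqrt{\beta/N}u_iv_j$. A term of the product assigns a multiplicity to each edge, that is, it is a multigraph, and averaging over the prior attaches the moment $\mathbb{E}u_i^d$ or $\mathbb{E}v_j^d$ to a vertex of degree $d$. Vertices of degree one give zero, and vertices of degree two give one. The connected multigraphs with all degrees equal to two are the double edge, with term $\frac\beta N\frac{Y_e^2-1}2$, and the cycles of length $2k\ge4$,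 with term $(\frac\beta N)^k\prod_eY_e$. The expansion serves only as a guide to the following definition.

For $k\ge2$ let $\mathcal{C}_k$ be the set of cycles of length $2k$ in $K_{N,M}$, viewed as edge sets, and let $\mathcal{C}_1$ be the set of single edges. Put $\xi_c=\prod_{e\in c}Y_e$ for $c\in\mathcal{C}_k$, $k\ge2$, and $\xi_e=\frac12(Y_e^2-1)$ for $e\in\mathcal{C}_1$. Define
\[
X_k(Y)=\Big(\frac\beta N\Big)^k\sum_{c\in\mathcal{C}_k}\xi_c,\qquad s_k^2=\frac{(\alpha\beta^2)^k}{2k}.
\]
A cycle in $\mathcal{C}_k$, $k\ge2$, is a sequence $i_1j_1\cdots i_kj_k$ of distinct vertices; each cycle arises from $2k$ sequences ($k$ starting rows, two directions). So $|\mathcal{C}_k|=\frac1{2k}N(N-1)\cdots(N-k+1)\,M(M-1)\cdots(M-k+1)$. Since $\mathbb{E}_0\xi_c^2$ equals $1$ for $k\ge2$ and $\frac12$ for $k=1$,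
\begin{equation}\label{eq:var}
(\beta/N)^{2k}\,|\mathcal{C}_k|\,\mathbb{E}_0\xi_c^2\to s_k^2\qquad(k\ge1).
\end{equation}

\begin{proposition}\label{prop:cycles}
Let $M/N\to\alpha>0$, let $G_k\sim\mathcal{N}(0,s_k^2)$ be independent, and let $m\ge1$. Then $(X_1,\dots,X_m)\rightsquigarrow(G_1,\dots,G_m)$ under $\mathbb{P}_0$, and $(X_1,\dots,X_m)\rightsquigarrow(G_1+s_1^2,\dots,G_m+s_m^2)$ under $\mathbb{P}_\beta$.
\end{proposition}

\subsection{The null case}

We use the method of moments: if all joint moments of a sequence of random vectors converge to those of a Gaussian vector, the sequence converges in distribution. By Wick's formula, $\mathbb{E}\prod_{l=1}^nG_{k_l}$ is the sum, over the perfect matchings of $\{1,\dots,n\}$ that pair only indices with equal $k_l$, of the product over pairs of $s_{k_l}^2$.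

Fix $k_1,\dots,k_n$ and expand
\begin{equation}\label{eq:moment}
\mathbb{E}_0\prod_{l=1}^nX_{k_l}=\Big(\frac\beta N\Big)^{\sum_lk_l}\sum_{(c_1,\dots,c_n)}\mathbb{E}_0\prod_{l=1}^n\xi_{c_l},\qquad c_l\in\mathcal{C}_{k_l}.
\end{equation}
Each expectation is bounded by a constant depending on $k_1,\dots,k_n$. Let $U$ be the graph formed by the edges of $c_1,\dots,c_n$. There are $O(N^V)$ tuples with $|V(U)|=V$: choose the vertex set, then one of boundedly many tuples on it. So we compare $|V(U)|$ with $\sum_lk_l$. For example, two copies of a $4$-cycle have $|V(U)|=4=2+2$ and contribute to the limit. Two copies of a $4$-cycle together with one of its edges have expectation $\mathbb{E}[z^2\frac{z^2-1}2]=1\ne0$, but $|V(U)|=4<2+2+1$, so such tuples contribute $O(1/N)$.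

\begin{lemma}\label{lem:comb}
If $\mathbb{E}_0\prod_l\xi_{c_l}\ne0$, then $|V(U)|\le\sum_lk_l$, with equality if and only if each connected component of $U$ contains exactly two of the $c_l$ and these two coincide.
\end{lemma}

\begin{proof}
Each $c_l$ lies in one component and the expectation factors over components, so we may assume $U$ connected. Let $\mathcal{A}=\{l:k_l\ge2\}$ and $\mathcal{B}=\{l:k_l=1\}$. An edge that belongs to $c_l$ for $a$ indices $l\in\mathcal{A}$ and $b$ indices $l\in\mathcal{B}$ contributes the factor $\mathbb{E}[z^a(\frac{z^2-1}2)^b]$, which vanishes if $a$ is odd or if $(a,b)=(0,1)$. So $a$ is even for every edge, and $b\ge2$ when $a=0$.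

\emph{Case $\mathcal{A}=\emptyset$.} Every edge has $b\ge2$, so $|\mathcal{B}|\ge2$ and $|E(U)|\le|\mathcal{B}|/2$. By connectedness $|V(U)|\le|\mathcal{B}|/2+1\le|\mathcal{B}|=\sum_lk_l$. Equality forces $|\mathcal{B}|=2$, that is, one edge taken twice, and then $|V(U)|=2$.

\emph{Case $\mathcal{A}\ne\emptyset$.} Let $U_{\mathcal{A}}$ be the union of the $c_l$, $l\in\mathcal{A}$. Its edges have $a\ge2$, so $|E(U_{\mathcal{A}})|\le\frac12\sum_{\mathcal{A}}2k_l=\sum_{\mathcal{A}}k_l$. Its degrees are at least $2$, so $|V(U_{\mathcal{A}})|\le|E(U_{\mathcal{A}})|$. The remaining edges of $U$, say $f$ of them, have $b\ge2$, so $f\le|\mathcal{B}|/2$. Contracting each component of $U_{\mathcal{A}}$ to a point leaves a connected multigraph with $f$ edges, hence with at most $f+1$ vertices, one at least of which is a contracted point. So at most $f$ vertices of $U$ lie outside $U_{\mathcal{A}}$, and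
\[
|V(U)|\le\sum_{\mathcal{A}}k_l+\frac{|\mathcal{B}|}2\le\sum_lk_l .
\]
Equality forces $\mathcal{B}=\emptyset$, so $U=U_{\mathcal{A}}$ is connected with $|V(U)|=|E(U)|=\sum_{\mathcal{A}}k_l$. Then all degrees equal $2$, so $U$ is a cycle and every $c_l$, being a cycle inside $U$, equals $U$. Thus $k_l=|E(U)|/2$ for all $l$, and $|E(U)|=\sum_{\mathcal{A}}k_l$ gives $|\mathcal{A}|=2$. Conversely, two equal cycles of length $2k$ have $2k=k+k$ vertices.
\end{proof}

By Lemma~\ref{lem:comb}, tuples with $|V(U)|<\sum_lk_l$ contribute $O(1/N)$ to \eqref{eq:moment}. A tuple with equality determines a perfect matching of $\{1,\dots,n\}$ that pairs equal $k_l$, together with one element of $\mathcal{C}_{k_l}$ for each pair, these elements being vertex-disjoint; its expectation is the product over pairs of $\mathbb{E}_0\xi_c^2$. A uniform element of $\mathcal{C}_k$ meets a given bounded set of vertices with probability $O(1/N)$, so for each matching the number of such tuples is $(1+O(1/N))\prod_{\text{pairs}}|\mathcal{C}_{k_l}|$.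 By \eqref{eq:var}, the moment \eqref{eq:moment} converges to the Wick sum. This proves the null case.

\subsection{The planted case}

Write $Y=S+W$ as in Section~\ref{sec:first}. Since $W$ has law $\mathbb{P}_0$, Slutsky's lemma reduces the claim to $X_k(Y)-X_k(W)\to s_k^2$ in probability for each $k$. The case $k=1$ is \eqref{eq:shift1}. Let $k\ge2$ and, for a set $J$ of edges, let $W_J=\prod_{e\in J}W_e$, $S_J=\prod_{e\in J}S_e$. Then $\xi_c=\sum_{J\subseteq c}W_JS_{c\setminus J}$. The terms $J=c$ add up to $X_k(W)$.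

\emph{The terms $J=\emptyset$.} Every vertex of $c$ lies on two edges, so these terms add up to
\[
\frac1{2k}\Big(\frac\beta N\Big)^{2k}\Big(\sum_{i_1,\dots,i_k\text{ distinct}}\ \prod_{l=1}^ku_{i_l}^{*2}\Big)\Big(\sum_{j_1,\dots,j_k\text{ distinct}}\ \prod_{l=1}^kv_{j_l}^{*2}\Big).
\]
The first sum, divided by $N^k$, has mean $N(N-1)\cdots(N-k+1)/N^k\to1$. Its variance is $N^{-2k}$ times a sum of covariances over pairs of index tuples. Disjoint tuples give independent products; the $O(N^{2k-1})$ intersecting pairs have bounded covariances, since each variable appears to a power at most $4$. So the variance is $O(1/N)$. The same argument applies to the second sum divided by $M^k$, as $\nu$ has a finite fourth moment. The total converges in probability to $\frac1{2k}\beta^{2k}\alpha^k=s_k^2$.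

\emph{The mixed terms.} Let $T$ be the sum of the terms with $\emptyset\ne J\subsetneq c$, grouped by $J$. The variables $W_J$ are orthonormal and independent of $S$, so
\[
\mathbb{E}T^2=\Big(\frac\beta N\Big)^{2k}\sum_J\ \sum_{c,c'\supsetneq J}\mathbb{E}\big[S_{c\setminus J}S_{c'\setminus J}\big].
\]
A nonempty proper subset $J$ of a cycle is a disjoint union of $t\ge1$ paths; if it has $d$ edges, it has $d+t$ vertices. For given $d,t$ there are $O(N^{d+t})$ sets $J$, each contained in $O(N^{2k-d-t})$ cycles of $\mathcal{C}_k$. The product $S_{c\setminus J}S_{c'\setminus J}$ is $(\beta/N)^{2k-d}$ times a monomial in which each $u_i^*,v_j^*$ has degree at most $4$, so its expectation is $O(N^{-(2k-d)})$. The contribution of $(d,t)$ is $O(N^\omega)$ with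
\[
\omega=-2k+(d+t)+2(2k-d-t)-(2k-d)=-t\le-1 .
\]
Hence $\mathbb{E}T^2=O(1/N)$, and Proposition~\ref{prop:cycles} is proved.

\section{Identification of the limit}\label{sec:limit}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The inequality $\alpha\beta^2<1$ follows from Lemma~\ref{lem:shape}; this is the only use of (F2). Let $\tilde L$ be as in Proposition~\ref{prop:trunc}. It is bounded in $L^2(\mathbb{P}_0)$, hence tight and uniformly integrable.

\emph{Subsequential limits.} For each $m$, the vector $(\tilde L,X_1,\dots,X_m)$ is tight under $\mathbb{P}_0$ by Proposition~\ref{prop:cycles}. By a diagonal argument, every subsequence has a further subsequence along which these vectors converge in distribution for all $m$. The limits are consistent, so they are the finite-dimensional laws of a sequence $(\ell,G_1,G_2,\dots)$ in which the $G_k\sim\mathcal{N}(0,s_k^2)$ are independent. We determine the law of $\ell$.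

\emph{Conditional expectations of $\ell$.} Let $f$ be bounded and continuous on $\mathbb{R}^m$. Along the subsequence,
\begin{align*}
\mathbb{E}[\ell f(G_1,\dots,G_m)]&=\lim\mathbb{E}_0[\tilde Lf(X_1,\dots,X_m)]=\lim\mathbb{E}_\beta[\mathbf{1}_{\mathcal{G}_N}f(X_1,\dots,X_m)]\\
&=\mathbb{E}f(G_1+s_1^2,\dots,G_m+s_m^2),
\end{align*}
by uniform integrability, then $L=d\mathbb{P}_\beta/d\mathbb{P}_0$, then $\mathbb{P}_\beta(\mathcal{G}_N^c)\to0$ and Proposition~\ref{prop:cycles}. By the density computed in Section~\ref{sec:first} (the Cameron--Martin formula), the right side is $\mathbb{E}[\Lambda_mf(G_1,\dots,G_m)]$ with $\Lambda_m=\exp\sum_{k\le m}(G_k-\frac12s_k^2)$. As $f$ is arbitrary, $\mathbb{E}[\ell\mid G_1,\dots,G_m]=\Lambda_m$.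

\emph{No room for more.} By Fatou and Proposition~\ref{prop:trunc}, $\mathbb{E}\ell^2\le e^{\sigma^2}$. Since $\Lambda_m$ is an orthogonal projection of $\ell$ and $\mathbb{E}\Lambda_m^2=\exp\sum_{k\le m}s_k^2$,
\[
\mathbb{E}(\ell-\Lambda_m)^2=\mathbb{E}\ell^2-\mathbb{E}\Lambda_m^2\le e^{\sigma^2}-e^{\sum_{k\le m}s_k^2}\longrightarrow0\qquad(m\to\infty).
\]
The series $G=\sum_kG_k$ of independent centered variables converges almost surely because $\sum_ks_k^2=\sigma^2<\infty$, and $G\sim\mathcal{N}(0,\sigma^2)$. So $\Lambda_m\to e^{G-\sigma^2/2}$ almost surely, and $\ell=e^{G-\sigma^2/2}$.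

\emph{The null.} The law of $\ell$ does not depend on the subsequence, so $\tilde L\rightsquigarrow\ell$. As $L-\tilde L\to0$ in $L^1(\mathbb{P}_0)$, also $L\rightsquigarrow\ell$. Since $L>0$ and $\ell>0$, $\log L\rightsquigarrow\log\ell\sim\mathcal{N}(-\frac{\sigma^2}2,\sigma^2)$.

\emph{The alternative.} The sequence $L=\tilde L+(L-\tilde L)$ is uniformly integrable under $\mathbb{P}_0$, as the sum of a sequence bounded in $L^2$ and a sequence tending to $0$ in $L^1$. For bounded continuous $f$ on $\mathbb{R}$, therefore, $\mathbb{E}_\beta f(\log L)=\mathbb{E}_0[Lf(\log L)]\to\mathbb{E}[\ell f(\log\ell)]$. The density of $\mathcal{N}(\frac{\sigma^2}2,\sigma^2)$ with respect to $\mathcal{N}(-\frac{\sigma^2}2,\sigma^2)$ is $e^x$, so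
\begin{equation}\label{eq:tilt}
\mathbb{E}[\ell f(\log\ell)]=\mathbb{E}f\big(G+\tfrac{\sigma^2}2\big),
\end{equation}
which is the claimed limit.
\end{proof}

\begin{remark}
That $\mu$ and $\nu$ are centered was used in Lemma~\ref{lem:B}, through $g'(0)=0$ and the centering of $R_0$. It cannot be dropped: if the priors have means $m,m'\ne0$, then $N^{-3/2}\sum_{i,j}Y_{ij}$ tends in probability to $\sqrt\beta\,\alpha mm'$ under $\mathbb{P}_\beta$ and to $0$ under $\mathbb{P}_0$, so $\mathrm{TV}\to1$ for all $\alpha,\beta>0$. Apart from (F1) and (F2), the assumption that $\nu$ is bounded or Gaussian entered the proof only through \eqref{eq:g} and the finiteness of fourth moments.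
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:comp}(i)]
The function $(1-x)_+$ is bounded and continuous on $[0,\infty)$, so $\mathrm{TV}=\mathbb{E}_0(1-L)_+\to\mathbb{E}(1-\ell)_+$. By \eqref{eq:tilt}, which extends to bounded measurable $f$,
\[
\mathbb{E}(1-\ell)_+=\mathbb{P}(\ell<1)-\mathbb{E}[\ell;\ell<1]=\mathbb{P}\big(G<\tfrac{\sigma^2}2\big)-\mathbb{P}\big(G<-\tfrac{\sigma^2}2\big)=\Phi(\tfrac\sigma2)-\Phi(-\tfrac\sigma2).
\]
Now $\Phi(x)-\Phi(-x)=\operatorname{erf}(x/\sqrt2)$ and $\frac\sigma{2\sqrt2}=\frac14\sqrt{-\log(1-\alpha\beta^2)}$. Contiguity is Le Cam's first lemma, which here is immediate. If $\mathbb{P}_0(\mathcal{A}_N)\to0$, then $\mathbb{P}_\beta(\mathcal{A}_N)=\mathbb{E}_0[L;\mathcal{A}_N]\to0$ by uniform integrability. If $\mathbb{P}_\beta(\mathcal{A}_N)\to0$, then $\mathbb{P}_0(\mathcal{A}_N)\le\mathbb{P}_0(L\le\eta)+\mathbb{P}_\beta(\mathcal{A}_N)/\eta$ gives $\limsup\mathbb{P}_0(\mathcal{A}_N)\le\mathbb{P}(\ell\le\eta)$, which tends to $0$ with $\eta$.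
\end{proof}

\section{Concentration at scale $\sqrt N$ and the region outside $\Gamma$}\label{sec:conc}

The remaining statements need a bound on the fluctuations of $\log L$ under $\mathbb{P}_\beta$ that holds for all parameters. A fourth moment is what Section~\ref{sec:KL} requires.

\begin{lemma}\label{lem:four}
If $M\le C_0N$, then $\mathbb{E}_\beta|\log L-D_{N,M}|^4\le CN^2$ with $C=C(C_0,\beta,\mu,\nu)$.
\end{lemma}

\begin{proof}
We view $\log L$ as a function of $(W,u^*,v^*)$ and treat the Gaussian and the bounded variables separately, with two inequalities. \emph{Pisier's inequality} \cite{Pisier}: there is a universal $C$ such that $\mathbb{E}|f-\mathbb{E}f|^4\le C\,\mathbb{E}|\nabla f|^4$ for $f\in C^1$ under a standard Gaussian measure, when the right side is finite. \emph{McDiarmid's inequality}: if $h$ is a function of $n$ independent variables that changes by at most $b$ when one variable is changed, then $\mathbb{P}(|h-\mathbb{E}h|\ge x)\le2e^{-2x^2/(nb^2)}$; integrating, $\mathbb{E}|h-\mathbb{E}h|^4\le n^2b^4$.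 Let $\Xi=\nabla_Y\log L\in\mathbb{R}^{N\times M}$. The chain rule for $Y=\sqrt{\beta/N}u^*v^{*\top}+W$ gives
\[
\nabla_W\log L=\Xi,\qquad\nabla_{u^*}\log L=\sqrt{\beta/N}\,\Xi v^*,\qquad\nabla_{v^*}\log L=\sqrt{\beta/N}\,\Xi^\top u^* .
\]

\emph{Bounded $\nu$.} Differentiating under the integral, $\Xi_{ij}=\sqrt{\beta/N}\,\mathbb{E}[u_i^*v_j^*\mid Y]$, the average of $u_iv_j$ under the measure $L^{-1}e^Hd\mu^{\otimes N}d\nu^{\otimes M}$. So $|\Xi_{ij}|\le\sqrt{\beta/N}KK'$ and $\|\Xi\|_F^2\le\beta MK^2K'^2=O(N)$. Let $h(u^*,v^*)=\mathbb{E}_W\log L$. Pisier's inequality in $W$ gives $\mathbb{E}|\log L-h|^4=O(N^2)$. On the box $[-K,K]^N\times[-K',K']^M$ and for every $W$,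
\[
|\partial_{v_j^*}\log L|\le\tfrac\beta N\cdot NK\cdot KK'=\beta K^2K',\qquad|\partial_{u_i^*}\log L|\le\tfrac\beta N\cdot MK'\cdot KK'\le C_0\beta KK'^2 .
\]
Hence $h$ has bounded differences $O(1)$ in $N+M$ variables, $\mathbb{E}h=D_{N,M}$, and McDiarmid's inequality gives $\mathbb{E}|h-D_{N,M}|^4=O(N^2)$.

\emph{Gaussian $\nu$.} Now $v$ is unbounded, so we integrate it out, and we put $v^*$ among the Gaussian variables. From $\mathbb{E}e^{pz-qz^2/2}=(1+q)^{-1/2}e^{p^2/(2(1+q))}$ in each column, with $\chi(u)=1+\beta|u|^2/N\ge1$,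
\[
L=\int\chi(u)^{-M/2}\exp\Big(\frac{\beta|Y^\top u|^2}{2N\chi(u)}\Big)d\mu^{\otimes N}(u),\qquad\Xi=\int\frac\beta N\,\frac{uu^\top Y}{\chi(u)}\,\pi_Y(du).
\]
Since $|u|\le K\sqrt N$ and $|Y^\top u|\le K\sqrt N\|Y\|_{\mathrm{op}}$, we get $\|\Xi\|_F\le\beta K^2\|Y\|_{\mathrm{op}}$, and each row of $\Xi$ has norm at most $\beta K^2N^{-1/2}\|Y\|_{\mathrm{op}}$. For fixed $u^*\in[-K,K]^N$, the squared gradient of $\log L$ in $(W,v^*)$ is at most $(1+\beta K^2)\|\Xi\|_F^2\le(1+\beta K^2)\beta^2K^4\|Y\|_{\mathrm{op}}^2$.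

We claim that $\mathbb{E}_{W,v^*}\|Y\|_{\mathrm{op}}^4=O(N^2)$ uniformly in $u^*$. Indeed $\|Y\|_{\mathrm{op}}\le\sqrt\beta K|v^*|+\|W\|_{\mathrm{op}}$ and $\mathbb{E}|v^*|^4\le3M^2$. The unit sphere of $\mathbb{R}^n$ has a $\frac14$-net with at most $9^n$ points, and $\|W\|_{\mathrm{op}}\le2\max a^\top Wb$ over $a,b$ in such nets. Each $a^\top Wb$ is standard normal, so $\mathbb{P}(\|W\|_{\mathrm{op}}>x)\le9^{N+M}e^{-x^2/8}\le e^{-x^2/16}$ for $x\ge6\sqrt{N+M}$, and $\mathbb{E}\|W\|_{\mathrm{op}}^4=O(N^2)$.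

Let $h(u^*)=\mathbb{E}_{W,v^*}\log L$. Pisier's inequality gives $\mathbb{E}|\log L-h|^4=O(N^2)$. By the row bound and the Cauchy--Schwarz inequality,
\[
\mathbb{E}_{W,v^*}|\partial_{u_i^*}\log L|\le\sqrt{\beta/N}\;\beta K^2N^{-1/2}\,\mathbb{E}_{W,v^*}\big[|v^*|\,\|Y\|_{\mathrm{op}}\big]=O(1)
\]
uniformly on $[-K,K]^N$. So $h$ has bounded differences $O(1)$, and McDiarmid's inequality concludes.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:comp}(iv)]
Here $\phi=\phi_{\mathrm{RS}}(\alpha,\beta)>0$. By Lemma~\ref{lem:four} and (F1), $\frac1N\log L\to\phi$ in $\mathbb{P}_\beta$-probability, so $\mathbb{P}_\beta(L\ge e^{N\phi/2})\to1$. Markov's inequality and $\mathbb{E}_0L=1$ give $\mathbb{P}_0(L\ge e^{N\phi/2})\le e^{-N\phi/2}$. Hence $\mathrm{TV}\to1$, and $\mathbb{E}_0\min(1,L)=1-\mathrm{TV}\to0$ means that $L\to0$ in $\mathbb{P}_0$-probability.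
\end{proof}

\section{The divergence, the overlap and the posterior mean}\label{sec:KL}

\subsection{A bootstrap in $\alpha$}

Theorem~\ref{thm:main} gives the law of $\log L$ under $\mathbb{P}_\beta$ but not its mean. On the good event the truncated second moment controls $\log L$. On the bad event, of probability $p$, Lemma~\ref{lem:four} allows a contribution of order $N^{1/2}p^{3/4}$, which is small only if $p=o(N^{-2/3})$, and so far we know only $p\to0$. But \eqref{eq:key} bounds $p$ by the divergence at a larger $\alpha$, divided by $N$, so a better bound on the divergence at one $\alpha$ gives a better bound on $p$, and then on the divergence, at a smaller $\alpha$. Four rounds suffice.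

\begin{proof}[Proof of Theorem~\ref{thm:comp}(ii)]
Pick $\alpha=\alpha_0<\alpha_1<\dots<\alpha_4<\alpha_c(\beta)$, and put $M_0=M$ and $M_i=\lceil\alpha_iN\rceil$ for $1\le i\le4$. Write $D_i=D_{N,M_i}$ and $r_i=r_{N,M_i}$. By Lemma~\ref{lem:shape}, $\alpha_i\beta^2<1$ for all $i$, and $D_4=o(N)$ by (F1). Choose $\varepsilon$ for which Lemma~\ref{lem:B} holds for $\alpha_0,\dots,\alpha_3$. In the model of size $(N,M_i)$, $0\le i\le3$, let $\mathcal{G}=\mathcal{G}(\varepsilon,\frac12)$ and $p_i=\mathbb{P}_\beta(\mathcal{G}^c)$. By \eqref{eq:trunc} and \eqref{eq:key}, for $N$ large,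
\begin{equation}\label{eq:p}
p_i\le\frac{2r_i}{\varepsilon^2},\qquad r_i\le\frac{D_{i+1}}{c(M_{i+1}-M_i)}\le\frac{CD_{i+1}}N .
\end{equation}
As $D_{i+1}\le D_4=o(N)$, $p_i\to0$. By \eqref{eq:trunc} and Lemma~\ref{lem:B},
\begin{equation}\label{eq:Lgood}
\mathbb{E}_\beta[L;\mathcal{G}]=\mathbb{E}_0[L^2;\mathcal{G}]\le2B_{N,M_i}(\varepsilon)\le C_1
\end{equation}
with a constant $C_1\ge1$. Jensen's inequality for the conditional law on $\mathcal{G}$ gives $\mathbb{E}_\beta[\log L;\mathcal{G}]\le(1-p_i)\log\frac{C_1}{1-p_i}\le\log C_1+e^{-1}$. On $\mathcal{G}^c$, H\"older's inequality and Lemma~\ref{lem:four} give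
\begin{equation}\label{eq:bad}
\mathbb{E}_\beta[\log L;\mathcal{G}^c]=p_iD_i+\mathbb{E}_\beta[\log L-D_i;\mathcal{G}^c]\le p_iD_i+CN^{1/2}p_i^{3/4}.
\end{equation}
Adding, $(1-p_i)D_i\le C(1+N^{1/2}p_i^{3/4})$. We alternate this bound with \eqref{eq:p}:
\begin{align*}
&p_3\to0,&&D_3=O(N^{1/2});\\
&p_2=O(N^{-1/2}),&&D_2=O(N^{1/2-3/8})=O(N^{1/8});\\
&p_1=O(N^{-7/8}),&&D_1=O(1+N^{1/2-21/32})=O(1);\\
&p_0=O(N^{-1}),&&D_0=O(1).
\end{align*}
Since $D_1=O(1)$, \eqref{eq:p} also gives $\mathbb{E}_\beta\langle R^2\rangle=r_0=O(1/N)$.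

From now on $i=0$. The right side of \eqref{eq:bad} is $O(N^{-1/4})$, so $\limsup D_0\le\limsup\mathbb{E}_\beta[\log L;\mathcal{G}]$. By Theorem~\ref{thm:main} and $p_0\to0$, $\mathbf{1}_{\mathcal{G}}\log L\rightsquigarrow\mathcal{N}(\frac{\sigma^2}2,\sigma^2)$ under $\mathbb{P}_\beta$. This sequence is uniformly integrable. For the positive part, $\log x=2\log\sqrt x\le\frac2e\sqrt x$ gives $(\log x)_+^2\le x$, so $\mathbf{1}_{\mathcal{G}}(\log L)_+$ is bounded in $L^2(\mathbb{P}_\beta)$ by \eqref{eq:Lgood}. For the negative part, $x\log\frac1x$ is increasing on $(0,e^{-1}]$, so for $t\ge1$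
\[
\mathbb{E}_\beta\big[(\log L)_-;(\log L)_->t\big]=\mathbb{E}_0\big[L\log\tfrac1L;L<e^{-t}\big]\le te^{-t}.
\]
Hence $\mathbb{E}_\beta[\log L;\mathcal{G}]\to\frac{\sigma^2}2$ and $\limsup D_0\le\frac{\sigma^2}2$. Conversely, $D_0=\mathbb{E}_0[L\log L]$, the function $x\log x$ is continuous and bounded below, and $L\rightsquigarrow\ell$ under $\mathbb{P}_0$. Fatou gives $\liminf D_0\ge\mathbb{E}[\ell\log\ell]$, which equals $\frac{\sigma^2}2$ by \eqref{eq:tilt} with $f(x)=x$. So $D_{N,M}\to\frac{\sigma^2}2=-\frac14\log(1-\alpha\beta^2)$.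
\end{proof}

\subsection{Differentiating in $\beta$}

The posterior mean of the spike is related to the derivative of the divergence in $\beta$, and convexity lets us differentiate the limit in (ii). This needs (ii) for all nearby $\beta$, which is why (iii) is stated on the open set $\Gamma'$.

\begin{proof}[Proof of Theorem~\ref{thm:comp}(iii)]
Let $\Theta=u^*v^{*\top}$ and let $I(\beta)=\mathbb{E}\,\mathrm{KL}(P(Y\mid\Theta)\|\mathbb{P}_\beta)$ be the mutual information of $\Theta$ and $Y$. Writing $\log\frac{dP(Y\mid\Theta)}{d\mathbb{P}_0}=\log\frac{dP(Y\mid\Theta)}{d\mathbb{P}_\beta}+\log L$ and taking expectations, we obtain $\frac\beta{2N}\mathbb{E}\|\Theta\|_F^2=I(\beta)+D_{N,M}(\beta)$. The I-MMSE identity \cite{GSV} states that for a square-integrable vector $\Theta$ observed as $Y_s=\sqrt s\,\Theta+W$, the derivative in $s$ of the mutual information is $\frac12\mathbb{E}\|\Theta-\mathbb{E}[\Theta\mid Y_s]\|^2$. With $s=\beta/N$ and Pythagoras' theorem,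
\begin{equation}\label{eq:deriv}
\partial_\beta D_{N,M}=\frac1{2N}\Big(\mathbb{E}\|\Theta\|_F^2-\mathbb{E}\|\Theta-\mathbb{E}[\Theta\mid Y]\|_F^2\Big)=\frac1{2N}\mathbb{E}_\beta\|\mathbb{E}[\Theta\mid Y]\|_F^2 .
\end{equation}
The error $\mathbb{E}\|\Theta-\mathbb{E}[\Theta\mid Y_s]\|^2$ is nonincreasing in $s$, because for $s'<s$ the observation $Y_{s'}$ can be realized as $\sqrt{s'/s}\,Y_s+\sqrt{1-s'/s}\,W'$ with independent noise $W'$. So \eqref{eq:deriv} is nondecreasing in $\beta$, and $D_{N,M}$ is convex in $\beta$.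

Since $\Gamma'$ is open, $(\alpha,\beta')\in\Gamma'$, hence $\alpha<\alpha_c(\beta')$, for $\beta'$ near $\beta$. By (ii), $D_{N,M}(\beta')\to d(\beta'):=-\frac14\log(1-\alpha\beta'^2)$ for such $\beta'$. By convexity, for small $\eta>0$,
\[
\frac{D_{N,M}(\beta)-D_{N,M}(\beta-\eta)}\eta\le\partial_\beta D_{N,M}(\beta)\le\frac{D_{N,M}(\beta+\eta)-D_{N,M}(\beta)}\eta .
\]
Letting $N\to\infty$ and then $\eta\to0$ gives $\partial_\beta D_{N,M}(\beta)\to d'(\beta)=\frac{\alpha\beta}{2(1-\alpha\beta^2)}$. With \eqref{eq:deriv} this is (iii).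
\end{proof}

Since $\mathbb{E}\|u^*v^{*\top}\|_F^2=NM$, part (iii) says that on $\Gamma'$ the posterior mean carries only a fraction of order $1/N$ of the squared norm of the spike.

\begin{thebibliography}{9}

\bibitem{EJ}
Ahmed El Alaoui and Michael I. Jordan,
\emph{Detection limits in the high-dimensional spiked rectangular model},
arXiv:1802.07309 (2018).

\bibitem{GSV}
Guo, Shamai and Verd\'u, 2005.

\bibitem{Pisier}
G. Pisier,
\emph{Probabilistic methods in the geometry of Banach spaces},
1986.

\end{thebibliography}
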